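\title{Compact four-manifolds with parallel Weyl tensor}

\begin{abstract}
We prove that a compact four-dimensional pseudo-Riemannian manifold with parallel Weyl tensor is conformally flat or locally symmetric. Thus there is no compact four-dimensional essentially conformally symmetric manifold, in any metric signature. When the curvature is not parallel, the Weyl tensor has one of two algebraic types. In each case we write down, on a finite cover, a global 3-form whose differential is a nonzero constant multiple of a metric volume form, and Stokes' theorem excludes compactness.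
\end{abstract}

\section{Introduction}

Let $(M,g)$ be a pseudo-Riemannian manifold of dimension at least four, with Levi-Civita connection $\nabla$ and curvature tensor $R$. The Weyl tensor $W$ is the part of $R$ that remains when all traces are removed; it vanishes identically exactly when $g$ is conformally flat, that is, locally conformal to a flat metric. The manifold is \emph{conformally symmetric} if $\nabla W=0$. Two classes of manifolds have this property for trivial reasons: the conformally flat ones, and the locally symmetric ones, defined by $\nabla R=0$. Both classes contain compact four-manifolds. Every metric conformal to a flat metric on the torus has $W=0$, and the product of two unit round 2-spheres has $\nabla R=0$ and $W\neq0$, since it is Einstein but not of constant curvature. A conformally symmetric manifold in neither class is called \emph{essentially conformally symmetric}, briefly \emph{ECS}. A parallel tensor field on a connected manifold that vanishes at one point vanishes everywhere, so ECS means that $\nabla W=0$, that $W\ne0$ at every point, and that $\nabla R\neq0$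 at some point.

The following facts are known. ECS manifolds exist in every dimension from four on, and all of them have indefinite metric signature. Every ECS manifold carries a distinguished null parallel distribution, whose rank is $1$ or $2$. Compact ECS manifolds, of rank one, exist in every dimension from five on. The problem, taken from Derdzinski and Terek \cite{DT}, is the remaining dimension:
\begin{quote}
Does there exist a compact four-dimensional ECS manifold without boundary?
\end{quote}
Nothing local stands in the way. Section~\ref{sec:model} contains ECS metrics on $\mathbb R^4$ that depend on an arbitrary function of one variable, and together with the compact examples in higher dimensions they suggest the answer yes. The answer is no.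

\begin{theorem}\label{thm:main}
No compact four-dimensional ECS manifold exists. More generally, let $(M,g)$ be a compact pseudo-Riemannian manifold of dimension four with $\nabla W=0$. Then $W=0$ or $\nabla R=0$; and if $W\neq0$, then $W$ is not of type~I or~II in the sense of Definition~\ref{def:types}.
\end{theorem}

The proof uses none of the known facts listed above, so it covers both ranks and all signatures. It has a pointwise part and a global part.

The pointwise part (Sections~\ref{sec:schouten} and~\ref{sec:algebra}) shows that if $\nabla W=0\neq W$ and $\nabla R\ne0$ somewhere, then $W$ has one of two degenerate forms. A tensor of type~I is built from a null vector $u$ and a traceless nondegenerate symmetric form on the plane $u^\perp/\mathbb Ru$; a tensor of type~II is, up to sign, the square of a 2-form of square zero. On a finite cover, the null vector or the 2-form is a global parallel field.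

The global part (Section~\ref{sec:stokes}) consists of two integral identities, Theorems~\ref{thm:vector} and~\ref{thm:twoform}, which do not assume $\nabla W=0$. The parallel field has a partner that exists globally but cannot be chosen parallel: a null vector field $n$ with $g(u,n)=1$, or a totally null plane field complementary to the kernel of the 2-form. The covariant derivative of the partner is a 1-form whose exterior derivative is a component of the curvature. From it we build a 3-form whose differential is a curvature function times a volume form. When $W$ is parallel of type~I or~II this function is a nonzero constant (Section~\ref{sec:proof}), which is impossible on a compact manifold. Section~\ref{sec:model} shows both 3-forms in coordinates.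

\section{Curvature conventions and two types of Weyl tensors}\label{sec:conventions}

Manifolds are smooth, connected and without boundary, and metrics have arbitrary signature. From now on $\dim M=4$.

\subsection{The decomposition of the curvature}

We put $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$ and $R(X,Y,Z,T)=g(R(X,Y)Z,T)$. An \emph{algebraic curvature tensor} on a vector space with a metric $g$ is a $(0,4)$-tensor $\rho$ that is skew in $X,Y$, skew in $Z,T$, symmetric under exchange of the two pairs, and satisfies the first Bianchi identity: the cyclic sum of $\rho(X,Y,Z,T)$ over $X,Y,Z$ vanishes. Its \emph{Ricci contraction} is its trace over $X,T$; every other contraction is zero or equals this one up to sign. A \emph{Weyl tensor} is an algebraic curvature tensor with zero Ricci contraction. For symmetric bilinear forms $h,k$ the tensor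
\begin{multline}\label{eq:KN}
(h\bullet k)(X,Y,Z,T)=h(Y,Z)k(X,T)-h(X,Z)k(Y,T)\\+k(Y,Z)h(X,T)-k(X,Z)h(Y,T)
\end{multline}
is an algebraic curvature tensor, and $h\bullet k=k\bullet h$.

We identify symmetric forms with self-adjoint endomorphisms by means of $g$, and the bivector $X\wedge Y$ with the skew endomorphism $Z\mapsto g(Y,Z)X-g(X,Z)Y$. For self-adjoint $h$ let $K_h$ be the linear operator on bivectors with
\[
K_h(X\wedge Y)=hX\wedge Y+X\wedge hY ,
\]
so that $g(K_h(X\wedge Y)Z,T)=(g\bullet h)(X,Y,Z,T)$. The Ricci contraction of $g\bullet h$ is $2h+(\operatorname{tr}h)g$. Therefore the curvature tensor can be written in exactly one way as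
\begin{equation}\label{eq:decomp}
R=W+g\bullet P,\qquad\text{that is,}\qquad R(X,Y)=W(X,Y)+K_P(X\wedge Y),
\end{equation}
with $W$ a Weyl tensor and $P$ symmetric, namely with the Schouten tensor $P=\frac12(\mathrm{Ric}-\frac16\,\mathrm{scal}\cdot g)$.

\subsection{Curvature tensors built on a null vector}

Let $E$ be a real four-dimensional vector space with metric $g$, let $u\ne0$ be null, and put $\xi=g(u,\cdot)$ and $\xi^2=\xi\otimes\xi$. Then $u\in u^\perp=\ker\xi$, and $V=u^\perp/\mathbb Ru$ is a plane. The induced form $\eta([v],[v'])=g(v,v')$ on $V$ is nondegenerate, since $(u^\perp)^\perp=\mathbb Ru$. If $\xi(n')=1$, then $n=n'-\frac12g(n',n')u$ is null and $\xi(n)=1$. Forms on $V$ are regarded as forms on $u^\perp$, and $m^\flat=g(m,\cdot)$.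

\begin{lemma}\label{lem:xi}
Let $A$ be a symmetric form on $E$ and let $\xi(n)=1$.
\begin{enumerate}
\item[(a)] The tensor $\xi^2\bullet A$ depends only on the restriction of $A$ to $u^\perp$. Hence it is defined for every symmetric form $A$ on $u^\perp$ or on $V$.
\item[(b)] We have $(\xi^2\bullet A)(X,Y,\cdot,\cdot)=0$ for $X,Y\in u^\perp$ and $(\xi^2\bullet A)(n,v,n,v')=-A(v,v')$ for $v,v'\in u^\perp$. Conversely, an algebraic curvature tensor $\rho$ with $\rho(X,Y,\cdot,\cdot)=0$ for all $X,Y\in u^\perp$ equals $\xi^2\bullet A$ for $A(v,v')=-\rho(n,v,n,v')$.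
\item[(c)] If $A$ is a form on $V$, the Ricci contraction of $\xi^2\bullet A$ is $(\operatorname{tr}_\eta A)\,\xi^2$.
\item[(d)] For $m\in u^\perp$ the 2-form $\omega=g((u\wedge m)\cdot,\cdot)$ equals $-\xi\wedge m^\flat$, and $\xi^2\bullet(m^\flat\otimes m^\flat)=-\omega\otimes\omega$.
\end{enumerate}
All statements hold over $\mathbb C$ as well.
\end{lemma}

\begin{proof}
(a) A symmetric form $A$ that vanishes on $u^\perp$ equals $\xi\otimes\zeta+\zeta\otimes\xi$ for $\zeta=A(n,\cdot)-\frac12A(n,n)\xi$. Inserting this in \eqref{eq:KN} gives eight terms; the two terms that contain $\zeta(X)$ cancel, and so do the two with $\zeta(Y)$, with $\zeta(Z)$ and with $\zeta(T)$.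

(b) Each term of $(\xi^2\bullet A)(X,Y,Z,T)$ contains $\xi(X)$ or $\xi(Y)$, and on $(n,v,n,v')$ only the term $-\xi(X)\xi(Z)A(Y,T)$ survives. For the converse, $A$ is symmetric by pair symmetry. Both $\rho$ and $\xi^2\bullet A$ vanish when the first or the second pair of arguments lies in $u^\perp$; since $E=\mathbb Rn\oplus u^\perp$, both are determined by their values on $(n,v,n,v')$, and these agree.

(c) Take $n$ null and extend $A$ to $E$ by $A(n,\cdot)=0$. Then $A(u,\cdot)=0$ and $\operatorname{tr}_gA=\operatorname{tr}_\eta A$. The trace over $X,T$ is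
$\xi(Y)\xi(Z)\operatorname{tr}_gA-\xi(Z)A(Y,u)+A(Y,Z)g(u,u)-A(u,Z)\xi(Y)$, and the last three terms vanish.

(d) We have $g((u\wedge m)Z,T)=m^\flat(Z)\xi(T)-\xi(Z)m^\flat(T)$. Expanding the product $(\xi\wedge m^\flat)(X,Y)\,(\xi\wedge m^\flat)(Z,T)$ gives the four terms of \eqref{eq:KN} for $h=\xi^2$, $k=m^\flat\otimes m^\flat$, with opposite signs.
\end{proof}

\begin{definition}\label{def:types}
A nonzero Weyl tensor $W$ on $(E,g)$ is of
\begin{itemize}
\item \emph{type I} if $W=\xi^2\bullet A$, where $\xi=g(u,\cdot)$ for a null vector $u\neq0$ and $A$ is a traceless nondegenerate symmetric form on $V=u^\perp/\mathbb Ru$;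
\item \emph{type II} if $W=\varepsilon\,\omega\otimes\omega$, where $\varepsilon=\pm1$ and $\omega=g(N\cdot,\cdot)$ for a skew-adjoint endomorphism $N\neq0$ with $N^2=0$.
\end{itemize}
\end{definition}

\begin{remark}\label{rem:degenerate}
The two types meet as follows. Let $A\ne0$ be traceless and degenerate on $V$. Then $A=\pm m^\flat\otimes m^\flat$ for some $m\in u^\perp\setminus\mathbb Ru$, and $g(m,m)=\pm\operatorname{tr}_\eta A=0$. The endomorphism $N=u\wedge m$ has image in the totally null plane spanned by $u,m$ and kills that plane, so $N^2=0$. By Lemma~\ref{lem:xi}(d), $\xi^2\bullet A$ is of type~II.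
\end{remark}

\subsection{Differential forms}

We use the determinant convention: $(\lambda\wedge\lambda')(X,Y)=\lambda(X)\lambda'(Y)-\lambda(Y)\lambda'(X)$, and higher wedge products are signed sums over shuffles. A \emph{metric volume form} is a smooth 4-form $\Omega$ with $\Omega(X_1,\dots,X_4)^2=|\det g(X_i,X_j)|$; it suffices to check this on one basis at each point. Such a form orients $M$, and if $M$ is compact, then $\int_M\phi\,\mathrm{dvol}=\int_M\phi\,\Omega$ for every function $\phi$, where $\mathrm{dvol}$ is the volume density of $g$.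

Let $\mathcal E$ be a vector bundle with a connection $\nabla$ of curvature $R^{\mathcal E}$. For an $\mathcal E$-valued 1-form $\sigma$,
\[
d^\nabla\sigma(X,Y)=\nabla_X(\sigma Y)-\nabla_Y(\sigma X)-\sigma[X,Y].
\]
For a section $s$ and an ordinary 1-form $\lambda$ this gives $d^\nabla(\nabla s)=R^{\mathcal E}(\cdot,\cdot)s$ and $d^\nabla(\lambda\otimes s)=d\lambda\otimes s-\lambda\wedge\nabla s$, where $(\lambda\wedge\sigma)(X,Y)=\lambda(X)\sigma Y-\lambda(Y)\sigma X$. If $b$ is a bilinear form on $\mathcal E$ and $\sigma,\tau$ are $\mathcal E$-valued forms with components $\sigma^i,\tau^j$ in a local frame, then $b(\sigma\wedge\tau)=\sum b_{ij}\,\sigma^i\wedge\tau^j$. For 1-forms, $b(\sigma\wedge\tau)(X,Y)=b(\sigma X,\tau Y)-b(\sigma Y,\tau X)$, and if $b$ is parallel,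
\begin{equation}\label{eq:leibniz}
d\,b(\sigma\wedge\tau)=b(d^\nabla\sigma\wedge\tau)-b(\sigma\wedge d^\nabla\tau).
\end{equation}

\section{Model metrics}\label{sec:model}

Let $\eta$ be a metric with constant coefficients on $\mathbb R^2$, let $A$ be a constant traceless $\eta$-self-adjoint endomorphism of $\mathbb R^2$, let $f\colon\mathbb R\to\mathbb R$ be smooth, and put $B(t)=A+f(t)\,\mathrm{id}$. On $\mathbb R^4$, with coordinates $t,s$ and $z=(z_1,z_2)$, consider
\begin{equation}\label{eq:model}
g=2\,dt\,ds+\eta(dz,dz)-\eta(B(t)z,z)\,dt^2 .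
\end{equation}

\begin{proposition}\label{prop:model}
For the metric \eqref{eq:model}, the field $u=\partial_s$ is null and parallel, with $\xi=dt$, and
\[
W=\xi^2\bullet A,\qquad P=f\xi^2,\qquad \nabla W=0,\qquad \nabla P=f'\,\xi\otimes\xi\otimes\xi .
\]
Hence \eqref{eq:model} is ECS if and only if $A\ne0$ and $f$ is not constant.
\end{proposition}

\begin{proof}
Let $v,v',v''$ denote constant vector fields in the $z$-directions. The Christoffel symbols give $\nabla\partial_s=0$, $\nabla_vv'=0$ and
\begin{equation}\label{eq:christoffel}
\nabla_v\partial_t=\nabla_{\partial_t}v=-\eta(Bz,v)\,\partial_s,\qquad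
\nabla_{\partial_t}\partial_t=Bz-\tfrac12f'\eta(z,z)\,\partial_s .
\end{equation}
Thus $R(\cdot,\cdot)\partial_s=0$, and $R(\partial_s,\cdot)=0$ by pair symmetry. Moreover $R(v,v')v''=0$ and $R(v,v')\partial_t=(\eta(Bv',v)-\eta(Bv,v'))\partial_s=0$, so $R(X,Y)=0$ for $X,Y\in u^\perp$. Finally $R(\partial_t,v,\partial_t,v')=-g(\nabla_v\nabla_{\partial_t}\partial_t,v')=-\eta(Bv,v')$. By Lemma~\ref{lem:xi}(a),(b), $R=\xi^2\bullet A+f\,\xi^2\bullet g=\xi^2\bullet A+g\bullet f\xi^2$, and $\xi^2\bullet A$ is a Weyl tensor by Lemma~\ref{lem:xi}(c). Uniqueness in \eqref{eq:decomp} identifies $W$ and $P$. By \eqref{eq:christoffel}, $\nabla dz_i$ is a multiple of $dt\otimes dt$, so the covariant derivatives of the form $\eta(A\,dz,dz)$ vanish on $u^\perp$, and $\nabla W=0$ by Lemma~\ref{lem:xi}(a). The formula for $\nabla P$ holds since $\xi=dt$ is parallel. Finally $\nabla_XR=g\bullet\nabla_XP$ vanishes exactly when $\nabla_XP$ does.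
\end{proof}

For $A\neq0$ the Weyl tensor is of type~I if $\det A\ne0$ and of type~II if $\det A=0$, by Remark~\ref{rem:degenerate}. So Theorem~\ref{thm:main} says in particular that no compact manifold is locally isometric to a metric \eqref{eq:model} with $A\neq0$, whether $f$ is constant or not.

On $\mathbb R^4$ the volume form $ds\wedge dt\wedge dz_1\wedge dz_2$ has obvious primitives such as $z_1\,ds\wedge dt\wedge dz_2$. They are useless to us, because the coordinate $z_1$ has no meaning on a manifold that merely shares the local geometry. We look for a primitive made of objects that have a global counterpart. Such an object is the null field $n=\partial_t+\frac12\eta(Bz,z)\partial_s$, with $\xi(n)=1$ and dual 1-form $\nu=g(n,\cdot)=ds-\frac12\eta(Bz,z)\,dt$. By \eqref{eq:christoffel},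
\begin{equation}\label{eq:modelbeta}
\nabla_Xn\equiv dt(X)\,Bz\pmod{\partial_s}.
\end{equation}
The position vector $z$ thus reappears in the covariant derivative of $n$, multiplied by the curvature operator $B$.

\begin{example}[type I]\label{ex:I}
Let $\eta=dz_1^2+dz_2^2$ and $A=\operatorname{diag}(1,-1)$. Write $e^i=dz_i$, and let $\beta^1=(f+1)z_1\,dt$, $\beta^2=(f-1)z_2\,dt$ be the components of \eqref{eq:modelbeta}. The 2-forms $e^1\wedge\beta^1$ and $e^2\wedge\beta^2$ are closed, whereas
\[
d(e^1\wedge\beta^2)=-(f-1)\,dt\wedge dz_1\wedge dz_2,\qquad d(e^2\wedge\beta^1)=(f+1)\,dt\wedge dz_1\wedge dz_2 .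
\]
In the symmetric combination $\Psi=-(e^1\wedge\beta^2+e^2\wedge\beta^1)$ the function $f$, over which we have no control, cancels: $d\Psi=-2\,dt\wedge dz_1\wedge dz_2$. Since $\Psi$ contains the factor $dt$, we have $\nu\wedge\Psi=ds\wedge\Psi$, and
\[
d(\nu\wedge\Psi)=2\,ds\wedge dt\wedge dz_1\wedge dz_2 .
\]
\end{example}

\begin{example}[type II]\label{ex:II}
Let $\eta=2\,dz_1dz_2$ and $\eta(A\,dz,dz)=-\varepsilon\,dz_2^2$ with $\varepsilon=\pm1$. Then $W=\varepsilon\,\omega\otimes\omega$ for $\omega=dt\wedge dz_2$, by Lemma~\ref{lem:xi}(d). The form $\omega$ is parallel, because $\nabla dz_2$ is a multiple of $dt\otimes dt$, and its kernel $D$ is the totally null plane field spanned by $\partial_s,\partial_{z_1}$. The plane field $H$ spanned by $n,\partial_{z_2}$ is totally null and complementary to $D$. Since $H=H^\perp$, it would be parallel exactly if the 1-form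
\[
\gamma=-g(\nabla n,\partial_{z_2})=-(fz_1-\varepsilon z_2)\,dt
\]
were zero. Let $\Theta=\nu\wedge dz_1$; this 2-form has kernel $H$ and restricts to an area form on $D$. Then $\gamma\wedge\Theta=-(fz_1-\varepsilon z_2)\,dt\wedge ds\wedge dz_1$. The term with $f$ is closed, and
\[
d(\gamma\wedge\Theta)=-\varepsilon\,dt\wedge dz_2\wedge ds\wedge dz_1=-\varepsilon\,\omega\wedge\Theta .
\]
\end{example}

On a general manifold a global field $n$ or $H$ exists, but it is not adapted to any coordinates, and its covariant derivative is no longer a multiple of $dt$. Products that vanish in the examples because they contain $dt$ twice then have to vanish for another reason. The next section shows that they do.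

\section{Two exact volume forms}\label{sec:stokes}

In this section $W$ is not assumed parallel.

\subsection{A parallel null vector field}

Let $u$ be a nowhere zero null parallel vector field and $\xi=g(u,\cdot)$. The subbundles $\mathbb Ru\subset u^\perp$ are parallel, so $V=u^\perp/\mathbb Ru$ carries the connection $\nabla_X[v]=[\nabla_Xv]$, and the induced metric $\eta$ is parallel. If $V$ is oriented, let $\mu$ be its metric area form and define the skew endomorphism $J$ of $V$ by $\eta(J\cdot,\cdot)=\mu$; both are parallel. Every skew endomorphism of the plane $V$ is a multiple of $J$. This applies to the commutator of two self-adjoint endomorphisms.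

\begin{theorem}\label{thm:vector}
Let $(M,g)$ be four-dimensional, and let $u$ be a nowhere zero null parallel vector field with $R(X,Y)=0$ for all $X,Y\in u^\perp$. Let $V=u^\perp/\mathbb Ru$ be oriented, with $\xi,\eta,\mu,J$ as above. Define $B\in\operatorname{End}V$ by
\[
\eta(B[v],[v'])=-R(n,v,n,v'),\qquad\text{where }\xi(n)=1 .
\]
For a parallel traceless self-adjoint $q\in\operatorname{End}V$ write $[B,q]=\kappa J$. Then $\kappa\,\Omega$ is exact for some metric volume form $\Omega$. Hence $\int_M\kappa\,\mathrm{dvol}=0$ if $M$ is compact.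
\end{theorem}

\begin{proof}
Since $\nabla u=0$, we have $d\xi=0$ and $R(\cdot,\cdot)u=0$. Pair symmetry gives $R(u,\cdot,\cdot,\cdot)=0$ and $R(\cdot,\cdot,X,Y)=0$ for $X,Y\in u^\perp$. So $R(n,v,n,v')$ does not change when a multiple of $u$ is added to $v$ or $v'$, or an element of $u^\perp$ to $n$. Thus $B$ is well defined, and it is self-adjoint by pair symmetry.

\emph{The coframe.} A partition of unity gives a global vector field $n'$ with $\xi(n')=1$, and $n=n'-\frac12g(n',n')u$ is a global null field with $\xi(n)=1$. Differentiating $g(n,u)=1$ and $g(n,n)=0$ shows that $\nabla_Xn$ is orthogonal to $u$ and to $n$. Put $\nu=g(n,\cdot)$ and define $V$-valued 1-forms by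
\[
eX=[X-\xi(X)n],\qquad \beta X=[\nabla_Xn].
\]
Let $e^*\mu$ be the 2-form $(X,Y)\mapsto\mu(eX,eY)$, and put $\Omega=\nu\wedge\xi\wedge e^*\mu$. We have $eu=en=0$ and $(\nu\wedge\xi)(u,n)=1$, so $\Omega(u,n,v_1,v_2)=\mu([v_1],[v_2])$ for a basis $v_1,v_2$ of $\{u,n\}^\perp$. The Gram determinant of $(u,n,v_1,v_2)$ is minus that of $(v_1,v_2)$. Hence $\Omega$ is a metric volume form.

\emph{The structure equations.} We claim that
\begin{equation}\label{eq:structure}
d^\nabla e=\xi\wedge\beta,\qquad d^\nabla\beta=-\xi\wedge Be,\qquad d\nu=\eta(\beta\wedge e).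
\end{equation}
The forms $e$ and $\beta$ are the projections of the $u^\perp$-valued forms $\mathrm{id}-\xi\otimes n$ and $\nabla n$, and the projection $u^\perp\to V$ commutes with $d^\nabla$. Now $d^\nabla(\mathrm{id})$ is the torsion, which is zero, and $d^\nabla(\xi\otimes n)=-\xi\wedge\nabla n$; this is the first equation. For the second, $d^\nabla\beta(X,Y)=[R(X,Y)n]$. Write $X=\xi(X)n+X'$ and $Y=\xi(Y)n+Y'$ with $X',Y'\in u^\perp$. The hypothesis $R(X',Y')=0$ gives, for $T\in u^\perp$,
\begin{align*}
R(X,Y,n,T)&=\xi(X)R(n,Y',n,T)-\xi(Y)R(n,X',n,T)\\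
&=-\xi(X)\,\eta(BeY,[T])+\xi(Y)\,\eta(BeX,[T]).
\end{align*}
For the third, $d\nu(X,Y)=g(\nabla_Xn,Y)-g(\nabla_Yn,X)$, and $g(\nabla_Xn,Y)=g(\nabla_Xn,Y-\xi(Y)n)=\eta(\beta X,eY)$.

\emph{The 2-form $\Psi$.} The second equation in \eqref{eq:structure} says that $\beta$ is a potential for the curvature. To obtain an ordinary form we pair $\beta$ with $e$. Let $q$ also denote the symmetric parallel form $\eta(q\cdot,\cdot)$, and put $\Psi=q(e\wedge\beta)$. By \eqref{eq:leibniz} and \eqref{eq:structure},
\[
d\Psi=\xi\wedge q(\beta\wedge\beta)+q(e\wedge\xi\wedge Be)=\xi\wedge q(\beta\wedge\beta)-\xi\wedge q(e\wedge Be).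
\]
The first term vanishes, since $q_{kl}$ is symmetric and $\beta^k\wedge\beta^l$ is skew in $k,l$. In the second,
\[
q(e\wedge Be)(X,Y)=\eta(qeX,BeY)-\eta(qeY,BeX)=\eta([B,q]eX,eY)=\kappa\,\mu(eX,eY).
\]
Hence $d\Psi=-\kappa\,\xi\wedge e^*\mu$.

\emph{The 3-form $\nu\wedge\Psi$.} The factor missing from $\Omega$ is $\nu$, and it is not closed. The resulting error term is $d\nu\wedge\Psi$. In a local frame of $V$ there are only two components $\beta^1,\beta^2$ and two components $e^1,e^2$, so
\begin{align*}
d\nu\wedge\Psi&=\sum\eta_{ij}q_{kl}\,\beta^i\wedge e^j\wedge e^k\wedge\beta^l=\sum\eta_{ij}q_{kl}\,\beta^i\wedge\beta^l\wedge e^j\wedge e^k\\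
&=(\eta_{11}q_{22}+\eta_{22}q_{11}-2\eta_{12}q_{12})\,\beta^1\wedge\beta^2\wedge e^1\wedge e^2 .
\end{align*}
The matrix $\det(\eta_{ij})\,(\eta_{ij})^{-1}$ has entries $\eta_{22},-\eta_{12},-\eta_{12},\eta_{11}$, so the coefficient equals $\det(\eta_{ij})\operatorname{tr}q=0$. Therefore
\begin{equation}\label{eq:primitiveI}
d(\nu\wedge\Psi)=d\nu\wedge\Psi-\nu\wedge d\Psi=\kappa\,\Omega ,
\end{equation}
and Stokes' theorem gives the last assertion.
\end{proof}

Self-adjointness of $q$ removed the term quadratic in $\beta$ from $d\Psi$, and the vanishing of $d\nu\wedge\Psi$ used that $V$ has rank two. Tracelessness is only a normalization: a parallel $q$ has constant trace, and subtracting a constant multiple of the identity does not change $[B,q]$. For $q=\mathrm{id}$ one gets $\Psi=-d\nu$ and no information. Example~\ref{ex:I} is the case $\mu=dz_1\wedge dz_2$, $q=AJ$, $\kappa=2$.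

\subsection{A parallel 2-form of square zero}

Let $N\neq0$ be skew-adjoint with $N^2=0$ on a four-dimensional space, let $\omega=g(N\cdot,\cdot)$ and $D=\ker N$. The rank of $N$ is even, being the rank of $\omega$, and at most two, since $\operatorname{im}N\subset\ker N$. So it is two, and $\operatorname{im}N=D$. As $\ker N=(\operatorname{im}N)^\perp$, we get $D=D^\perp$: the plane $D$ is totally null, and the signature is neutral. The form $\omega$ has kernel $D$, so it is an area form on every complement of $D$, and $g$ pairs $D$ nondegenerately with every complement.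

\begin{theorem}\label{thm:twoform}
Let $(M,g)$ be four-dimensional, let $\omega=g(N\cdot,\cdot)$ be a nonzero parallel 2-form with $N^2=0$, and let $D=\ker N$. Then
\[
c=\frac{R(h_1,h_2,h_1,h_2)}{\omega(h_1,h_2)^2}
\]
is the same for all totally null planes $\operatorname{span}(h_1,h_2)$ complementary to $D$ at a given point, and $c\,\Omega$ is exact for some metric volume form $\Omega$. Hence $\int_Mc\,\mathrm{dvol}=0$ if $M$ is compact.
\end{theorem}

\begin{proof}
Since $N$ is parallel, $D$ is parallel and $R(X,Y)$ commutes with $N$. With $N^*=-N$ and $N^2=0$ this gives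
\begin{equation}\label{eq:RN}
R(X,Y,NZ,T)=-R(X,Y,Z,NT),\qquad R(X,Y,NZ,NT)=0 .
\end{equation}

\emph{Null complements.} Let $H_0$ be the orthogonal complement of $D$ for an auxiliary Riemannian metric. Define $L_0\colon H_0\to D$ by $g(L_0h,h')=-\frac12g(h,h')$ for $h,h'\in H_0$. Then $g(h+L_0h,h'+L_0h')=0$, so $H=\{h+L_0h:h\in H_0\}$ is a smooth global totally null complement of $D$.

Numerator and denominator of $c$ both scale by the square of the determinant under a change of basis of the plane. Let $H,H'$ be totally null complements at a point, and write $H'=\{h+Lh:h\in H\}$ with $L\colon H\to D$. Nullity of $H'$ says that $g(L\cdot,\cdot)$ is skew on the plane $H$, hence equal to $r\,\omega|_H$ for some $r\in\mathbb R$, and then $L=rN|_H$ by nondegeneracy of the pairing. By \eqref{eq:RN}, the terms of order $r$ and $r^2$ in $R(X,Y,h_1+rNh_1,h_2+rNh_2)$ vanish; by pair symmetry the same holds in the first pair of arguments; and $\omega$ is unchanged since $\omega(D,\cdot)=0$. So $c$ is well defined.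

\emph{The volume form.} Fix a global totally null complement $H$, and let $p\colon TM\to D$ be the projection along $H$. As $N$ induces an isomorphism $TM/D\to D$, the rule $\varpi(NX,NY)=\omega(X,Y)$ defines an area form $\varpi$ on $D$, and $\varpi$ is parallel. Put $\Theta(X,Y)=\varpi(pX,pY)$ and $\Omega=\omega\wedge\Theta$. Since $\Theta(H,\cdot)=0$, every 2-form $\alpha$ satisfies
\begin{equation}\label{eq:alphaTheta}
(\alpha\wedge\Theta)(h_1,h_2,d_1,d_2)=\alpha(h_1,h_2)\,\Theta(d_1,d_2)\qquad(h_i\in H,\ d_i\in D).
\end{equation}
For a basis $h_1,h_2$ of $H$ with $w=\omega(h_1,h_2)$ this gives $\Omega(h_1,h_2,Nh_1,Nh_2)=w^2$. The only nonzero inner products in this basis of the tangent space are $g(h_1,Nh_2)=-w$ and $g(h_2,Nh_1)=w$, so the Gram determinant is $w^4$, and $\Omega$ is a metric volume form.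

\emph{The 1-form $\gamma$.} The failure of $H$ to be parallel is measured by $\nabla p$, and we show that it reduces to a single 1-form. The vector $(\nabla_Xp)Y=\nabla_X(pY)-p\nabla_XY$ lies in $D$, and it vanishes for $Y\in D$, because $D$ is parallel. Since $H$ and $D$ are totally null, $g(Y,Y')=g(pY,Y')+g(Y,pY')$. Differentiating, we see that $g((\nabla_Xp)Y,Y')$ is skew in $Y,Y'$. It vanishes for $Y\in D$, so it is a 2-form on the plane $TM/D$, that is, a multiple of $\omega$. Hence
\[
\nabla_Xp=\gamma(X)N
\]
for a smooth global 1-form $\gamma$.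

\emph{The differential of $\gamma$ on $H$.} Apply $d^\nabla$ in the bundle $\operatorname{End}TM$, whose curvature is $[R(X,Y),\cdot\,]$. As $N$ is parallel, $d\gamma(X,Y)N=[R(X,Y),p]$. For $Z,T\in H$ we have $pZ=0$, and $g(pU,T)=g(U,T)$ for all $U$, since $U-pU\in H$. Therefore $d\gamma(X,Y)\,\omega(Z,T)=-R(X,Y,Z,T)$. Taking $X=Z=h_1$ and $Y=T=h_2$, we obtain $d\gamma(h_1,h_2)=-c\,\omega(h_1,h_2)$, and \eqref{eq:alphaTheta} gives $d\gamma\wedge\Theta=-c\,\Omega$. The other components of $d\gamma$ are not needed: the factor $\Theta$ removes them.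

\emph{The error term.} It remains to show that $\gamma\wedge d\Theta=0$. Since $\varpi$ is parallel, $(\nabla_X\Theta)(Y,Z)=\gamma(X)\Theta'(Y,Z)$ with the 2-form $\Theta'(Y,Z)=\varpi(NY,pZ)+\varpi(pY,NZ)$. As $\nabla$ is torsion-free, $d\Theta(X,Y,Z)$ is the cyclic sum of $(\nabla_X\Theta)(Y,Z)$. So $d\Theta=\gamma\wedge\Theta'$ and $\gamma\wedge d\Theta=0$. Therefore
\begin{equation}\label{eq:primitiveII}
d(\gamma\wedge\Theta)=d\gamma\wedge\Theta-\gamma\wedge d\Theta=-c\,\Omega ,
\end{equation}
and Stokes' theorem gives the last assertion.
\end{proof}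

Dimension four entered through $D=D^\perp$ and through the fact that $TM/D$ is a plane. For sections $Z,T$ of $H$ one has $\gamma(X)\omega(Z,T)=-g(\nabla_XZ,T)$, so $\gamma$ and $\Theta$ are the forms of Example~\ref{ex:II}, where $c=\varepsilon$.

\section{What a parallel Weyl tensor imposes on the Schouten tensor}\label{sec:schouten}

We now determine which Weyl tensors can be parallel without $R$ being parallel. A skew endomorphism $a$ acts on $(0,4)$-tensors by
\[
(a\cdot W)(X,Y,Z,T)=-W(aX,Y,Z,T)-W(X,aY,Z,T)-W(X,Y,aZ,T)-W(X,Y,Z,aT),
\]
and the Ricci identity says that $\nabla W=0$ implies $R(X,Y)\cdot W=0$. The derivative of this relation involves only $\nabla P$, which leads to the following space. For a nonzero Weyl tensor $W$ on $(E,g)$ let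
\[
\mathfrak h_W=\{h\colon E\to E\ \text{self-adjoint}:\ K_h(X\wedge Y)\cdot W=0\ \text{for all }X,Y\in E\}.
\]

\begin{lemma}\label{lem:codazzi}
Let $\nabla W=0\neq W$. Then $\nabla P$ is totally symmetric, $\nabla_UP\in\mathfrak h_W$ for every tangent vector $U$, and $\nabla P\neq0$ wherever $\nabla R\ne0$.
\end{lemma}

\begin{proof}
By \eqref{eq:decomp}, $\nabla_UR=g\bullet\nabla_UP$, that is, $(\nabla_UR)(X,Y)=K_{\nabla_UP}(X\wedge Y)$. This proves the last claim. The tensor field $(X,Y)\mapsto R(X,Y)\cdot W$ vanishes and is bilinear in $R$ and $W$. Differentiating it and using $\nabla W=0$, we get $(\nabla_UR)(X,Y)\cdot W=0$, which is the second claim.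

For the first, let $C(U,X,T)=(\nabla_UP)(X,T)-(\nabla_XP)(U,T)$, which is skew in $U,X$. Insert $\nabla_UR=g\bullet\nabla_UP$ in the second Bianchi identity, which states that the cyclic sum of $(\nabla_UR)(X,Y,Z,T)$ over $U,X,Y$ vanishes, and collect terms by their factor $g$:
\[
\sum_{\mathrm{cyc}(U,X,Y)}\big[g(Y,Z)C(U,X,T)-g(Y,T)C(U,X,Z)\big]=0 .
\]
Let $\chi(X)$ be the trace of $C(X,\cdot,\cdot)$, and take the trace over $Y,T$. The three cyclic terms contribute $(1-4)C(U,X,Z)$, then $g(U,Z)\chi(X)-C(X,U,Z)$, then $-g(X,Z)\chi(U)-C(X,U,Z)$. Their sum is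
\[
-C(U,X,Z)+g(U,Z)\chi(X)-g(X,Z)\chi(U)=0 .
\]
The trace over $X,Z$ is $-\chi(U)+\chi(U)-4\chi(U)=0$. So $\chi=0$ and $C=0$; together with the symmetry of $P$ this is total symmetry of $\nabla P$.
\end{proof}

The formula $\nabla P=f'\xi\otimes\xi\otimes\xi$ of Proposition~\ref{prop:model} illustrates the lemma. The remaining question is algebraic: which $W$ have an $\mathfrak h_W$ large enough to support a totally symmetric tensor?

\begin{proposition}\label{prop:algebra}
Let $W\neq0$ be a Weyl tensor on a real four-dimensional space $(E,g)$.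
\begin{enumerate}
\item[(a)] If $W=\xi^2\bullet A$ is of type~I, then $\mathfrak h_W=\mathbb R\,\xi^2$, and $W(X,Y)\cdot W=0$ for all $X,Y$.
\item[(b)] If there is a nonzero totally symmetric trilinear form $Q$ on $E$ with $Q(U,\cdot,\cdot)\in\mathfrak h_W$ for all $U$, then $W$ is of type~I or~II.
\end{enumerate}
\end{proposition}

Both types require nonzero null vectors. Thus Lemma~\ref{lem:codazzi} and part (b) already show that four-dimensional ECS metrics are indefinite, and that only type~I occurs in Lorentzian signature.

\section{The algebra of Weyl tensors in dimension four}\label{sec:algebra}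

To treat all signatures at once we complexify. Over $\mathbb C$ the space of bivectors splits into two copies of $\mathfrak{sl}(2,\mathbb C)$, the tensor $W$ becomes a pair of operators on three-dimensional spaces, and each nonzero one has an annihilator of dimension at most one. This makes $\mathfrak h_W$ small enough to compute.

\subsection{The splitting of bivectors}

Let $E_{\mathbb C}=E\otimes\mathbb C$ with the complex bilinear extension of $g$. On the Lie algebra $\mathfrak{so}(E_{\mathbb C})$ of skew endomorphisms, identified with $\Lambda^2E_{\mathbb C}$, use the form $\langle a,b\rangle=-\frac12\operatorname{tr}(ab)$, for which every $\operatorname{ad}a$ is skew. We call $a$ \emph{null} if $\langle a,a\rangle=0$. The trace of $U\mapsto a(Z\wedge T)U=g(T,U)aZ-g(Z,U)aT$ is $2g(aZ,T)$, so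
\begin{equation}\label{eq:pairing}
\langle a,Z\wedge T\rangle=-g(aZ,T),\qquad\langle X\wedge Y,Z\wedge T\rangle=g(X,Z)g(Y,T)-g(X,T)g(Y,Z).
\end{equation}
Applying both sides to a vector gives, for $h$ self-adjoint and $a$ skew,
\begin{equation}\label{eq:Kh}
K_ha=ha+ah,\qquad [a,X\wedge Y]=aX\wedge Y+X\wedge aY ,
\end{equation}
where it suffices to check the first identity for $a=X\wedge Y$. We also recall the Cayley--Hamilton theorem and its polarization for traceless endomorphisms $x,a$ of a two-dimensional space:
\begin{equation}\label{eq:CH}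
x^2=-(\det x)\,\mathrm{id},\qquad xa+ax=\operatorname{tr}(xa)\,\mathrm{id}.
\end{equation}

Let $\Sigma,\Sigma'$ be complex planes with area forms $\theta,\theta'$. The form $\theta\otimes\theta'$ on $\Sigma\otimes\Sigma'$ is symmetric and nondegenerate, and any two such forms in dimension four are isometric over $\mathbb C$. So we may take $E_{\mathbb C}=\Sigma\otimes\Sigma'$ and $g=\theta\otimes\theta'$. Put $\Lambda^+=\mathfrak{sl}(\Sigma)\otimes1$ and $\Lambda^-=1\otimes\mathfrak{sl}(\Sigma')$. Traceless endomorphisms of a plane are skew for its area form, so $\Lambda^\pm\subset\mathfrak{so}(E_{\mathbb C})$, and $\mathfrak{so}(E_{\mathbb C})=\Lambda^+\oplus\Lambda^-$ by dimension. The summands commute and are simple Lie algebras, hence they are the only simple ideals. They are orthogonal, since $\operatorname{tr}(x\otimes y)=\operatorname{tr}x\operatorname{tr}y=0$, and so $\langle\cdot,\cdot\rangle$ is nondegenerate on each.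

\begin{lemma}\label{lem:split}
\begin{enumerate}
\item[(a)] If $x,a$ both lie in $\Lambda^+$ or both in $\Lambda^-$, then $xa+ax=-\langle x,a\rangle\,\mathrm{id}$. In particular $x^2=0$ if $x$ is null, and $x$ is invertible otherwise.
\item[(b)] The product $x\otimes y\mapsto xy$ is an isomorphism from $\Lambda^+\otimes\Lambda^-$ onto the space of traceless self-adjoint endomorphisms of $E_{\mathbb C}$.
\item[(c)] For $x,a\in\Lambda^+$ and $y,b\in\Lambda^-$ we have $K_{xy}a=-\langle x,a\rangle y$ and $K_{xy}b=-\langle y,b\rangle x$. The operators $K_h$ with $h$ traceless are exactly the self-adjoint operators on $\Lambda^+\oplus\Lambda^-$ that map $\Lambda^\pm$ into $\Lambda^\mp$. Also $K_{\mathrm{id}}=2\,\mathrm{id}$.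
\item[(d)] If $\alpha\in\mathfrak{so}(E_{\mathbb C})$ and $\alpha^2=0$, then $\alpha\in\Lambda^+$ or $\alpha\in\Lambda^-$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use \eqref{eq:CH}; the trace of $xa$ on $\Sigma$ or $\Sigma'$ is half its trace on $E_{\mathbb C}$.

(b) We have $(xy)^*=y^*x^*=yx=xy$ and $\operatorname{tr}(xy)=0$. The map is the inclusion of $\mathfrak{sl}(\Sigma)\otimes\mathfrak{sl}(\Sigma')$ in $\operatorname{End}\Sigma\otimes\operatorname{End}\Sigma'$, and both spaces in the statement have dimension nine.

(c) By \eqref{eq:Kh} and (a), $K_{xy}a=(xa+ax)y=-\langle x,a\rangle y$, and $K_{xy}b=x(yb+by)=-\langle y,b\rangle x$. So $K_h$ is, up to sign, contraction with the element of $\Lambda^+\otimes\Lambda^-$ that represents $h$. It is self-adjoint, it interchanges the summands, and its restriction to $\Lambda^+$ runs through all linear maps $\Lambda^+\to\Lambda^-$. A self-adjoint operator interchanging the summands is determined by this restriction.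

(d) Write $\alpha=x+y$ with $x\in\Lambda^+$, $y\in\Lambda^-$. In $\alpha^2=x^2+y^2+2xy$ the first two terms are scalar by (a), so the traceless part $2xy$ vanishes, and $x=0$ or $y=0$ by (b).
\end{proof}

\subsection{The two halves of a Weyl tensor and their annihilators}

A Weyl tensor defines the operator $\mathcal W\colon X\wedge Y\mapsto W(X,Y)$ on $\mathfrak{so}(E_{\mathbb C})$. By \eqref{eq:pairing}, $\langle\mathcal W(X\wedge Y),Z\wedge T\rangle=-W(X,Y,Z,T)$, so $\mathcal W$ is self-adjoint by pair symmetry. The same formula shows two things. With $\omega_x=g(x\cdot,\cdot)$,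
\begin{equation}\label{eq:rankone}
\text{the operator }c\,\langle x,\cdot\rangle x\text{ corresponds to the tensor }-c\,\omega_x\otimes\omega_x ;
\end{equation}
and, by \eqref{eq:Kh} and the skewness of $\operatorname{ad}a$, the tensor $a\cdot W$ corresponds to the operator $[\operatorname{ad}a,\mathcal W]$.

\begin{lemma}\label{lem:halves}
The operator $\mathcal W$ preserves $\Lambda^+$ and $\Lambda^-$, and its restrictions $W^\pm$ are self-adjoint and traceless.
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_4$ be an orthonormal basis of $E_{\mathbb C}$; then the $v_i\wedge v_j$ with $i<j$ are an orthonormal basis of bivectors. For every self-adjoint $h$,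
\[
\operatorname{tr}(\mathcal WK_h)=\tfrac12\sum_{i,j}\langle\mathcal W(hv_i\wedge v_j+v_i\wedge hv_j),v_i\wedge v_j\rangle=-\sum_{i,j}W(hv_i,v_j,v_i,v_j)=0 ,
\]
since the sum over $j$ is a contraction of $W$. Let $\psi\colon\Lambda^+\to\Lambda^-$ be the off-diagonal block of $\mathcal W$. By Lemma~\ref{lem:split}(c), for every $\phi\colon\Lambda^+\to\Lambda^-$ there is a traceless $h$ such that $K_h$ has blocks $\phi,\phi^*$, and then $0=\operatorname{tr}(\mathcal WK_h)=2\operatorname{tr}(\psi^*\phi)$. So $\psi=0$. The choice $h=\mathrm{id}$ gives $\operatorname{tr}W^++\operatorname{tr}W^-=0$.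

To separate the two traces, let $\mathrm{vol}$ be the 4-form with $\mathrm{vol}(v_1,\dots,v_4)=1$, and let $*$ be the Hodge star, $\langle*(X\wedge Y),Z\wedge T\rangle=\mathrm{vol}(X,Y,Z,T)$. Skew endomorphisms are traceless and so annihilate $\mathrm{vol}$; hence $*$ commutes with every $\operatorname{ad}a$. The modules $\Lambda^\pm$ are irreducible, and they are not isomorphic, since $\Lambda^-$ acts trivially on $\Lambda^+$ only. By Schur's lemma $*$ is a scalar on each. It is nonzero and its trace $\sum_{i<j}\mathrm{vol}(v_i,v_j,v_i,v_j)$ vanishes, so the scalars are $\lambda$ and $-\lambda$ with $\lambda\neq0$. Now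
\[
\lambda(\operatorname{tr}W^+-\operatorname{tr}W^-)=\operatorname{tr}(\mathcal W*)=-\tfrac14\sum\mathrm{vol}(v_i,v_j,v_k,v_l)\,W(v_k,v_l,v_i,v_j)=0 ,
\]
because the total skew-symmetrization of $W$ vanishes by the first Bianchi identity.
\end{proof}

Let $\mathfrak k^\pm=\{a\in\Lambda^\pm:[\operatorname{ad}a,W^\pm]=0\}$. Since $\operatorname{ad}\Lambda^\pm$ acts trivially on $\Lambda^\mp$, the annihilator of $W$ in $\mathfrak{so}(E_{\mathbb C})$ is $\mathfrak k^+\oplus\mathfrak k^-$.

\begin{lemma}\label{lem:ann}
Let $\Lambda$ be $\Lambda^+$ or $\Lambda^-$, let $\mathcal S\ne0$ be a traceless self-adjoint operator on $\Lambda$, and let $\mathfrak k=\{y\in\Lambda:[\operatorname{ad}y,\mathcal S]=0\}$.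
\begin{enumerate}
\item[(a)] If $0\neq x\in\mathfrak k$, then $\mathfrak k=\mathbb Cx$; if moreover $x$ is null, then $\mathcal S=c\langle x,\cdot\rangle x$ with $c\ne0$.
\item[(b)] If $\mathcal S=c\langle x,\cdot\rangle x$ with $x$ null, then $\mathfrak k=\mathbb Cx$.
\end{enumerate}
\end{lemma}

\begin{proof}
Recall that the centralizer of any $x\neq0$ in $\mathfrak{sl}(2,\mathbb C)$ is $\mathbb Cx$.

(b) For $y,a\in\Lambda$ we have $[\operatorname{ad}y,\mathcal S]a=c\langle x,a\rangle[y,x]+c\langle[y,x],a\rangle x$. This operator corresponds to the symmetric product of $[y,x]$ and $x$, which vanishes only if $[y,x]=0$, that is, $y\in\mathbb Cx$.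

(a) Let $x$ be non-null. Then $x$ is diagonalizable with eigenvalues $\pm\delta\neq0$, and $\operatorname{ad}x$ has eigenvectors $x,a_1,a_2$ with eigenvalues $0,2\delta,-2\delta$. Since $\operatorname{ad}x$ is skew, two eigenvectors are orthogonal unless their eigenvalues add up to zero. So $a_1,a_2$ are null and span $x^\perp$, and $\langle a_1,a_2\rangle\neq0$. The operator $\mathcal S$ preserves the three eigenlines, and $\langle\mathcal Sa_1,a_2\rangle=\langle a_1,\mathcal Sa_2\rangle$ shows that its eigenvalues on $a_1,a_2$ agree. Hence $\mathcal S$ equals some $\sigma\neq0$ on $x^\perp$ and $-2\sigma$ on $\mathbb Cx$. If $y\in\mathfrak k$, then $\operatorname{ad}y$ preserves the eigenspace $\mathbb Cx$ of $\mathcal S$; as $\langle[y,x],x\rangle=0\neq\langle x,x\rangle$, we get $[y,x]=0$ and $y\in\mathbb Cx$.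

Let $x$ be null. Then $x^2=0$, and $\mathcal N=\operatorname{ad}x$ is nilpotent with kernel $\mathbb Cx$, so it is a single Jordan block of size three. An operator commuting with it is a polynomial in it: $\mathcal S=c_0+c_1\mathcal N+c_2\mathcal N^2$. As $\mathcal N$ is skew and $\mathcal S$ is self-adjoint, $c_1=0$, and $\operatorname{tr}\mathcal S=0$ gives $c_0=0$. The operator $\mathcal N^2$ is self-adjoint of rank one with image $\ker\mathcal N=\mathbb Cx$, so it is a multiple of $\langle x,\cdot\rangle x$. Now (b) gives $\mathfrak k=\mathbb Cx$.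
\end{proof}

\begin{lemma}\label{lem:hW}
Let $W\neq0$. Every $h\in\mathfrak h_W$ is traceless and lies in $\mathfrak k^+\otimes\mathfrak k^-\subset\Lambda^+\otimes\Lambda^-$ under the isomorphism of Lemma~\ref{lem:split}(b).
\end{lemma}

\begin{proof}
By complex linearity, $K_ha\in\mathfrak k^+\oplus\mathfrak k^-$ for all $a\in\mathfrak{so}(E_{\mathbb C})$. Write $h=h_0+\frac14(\operatorname{tr}h)\,\mathrm{id}$. For $a\in\Lambda^\pm$ the $\Lambda^\pm$-component of $K_ha$ is $\frac12(\operatorname{tr}h)a$, by Lemma~\ref{lem:split}(c). If $\operatorname{tr}h\neq0$, then $\mathfrak k^\pm=\Lambda^\pm$ for both signs, and Lemma~\ref{lem:ann}(a) forces $W^+=W^-=0$. So $h$ is traceless, $K_h\Lambda^+\subset\mathfrak k^-$ and $K_h\Lambda^-\subset\mathfrak k^+$. By Lemma~\ref{lem:split}(c), all contractions of $h$ in the first factor lie in $\mathfrak k^-$ and all contractions in the second factor lie in $\mathfrak k^+$. Thus $h$ lies in $(\Lambda^+\otimes\mathfrak k^-)\cap(\mathfrak k^+\otimes\Lambda^-)=\mathfrak k^+\otimes\mathfrak k^-$.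
\end{proof}

\subsection{Proof of Proposition~\ref{prop:algebra}}

Let $u\ne0$ be null and $\xi=g(u,\cdot)$. The endomorphism $\xi^2$ is $X\mapsto\xi(X)u$, so
\begin{equation}\label{eq:Kxi}
K_{\xi^2}(X\wedge Y)=u\wedge\big(\xi(X)Y-\xi(Y)X\big),
\end{equation}
and the vector in parentheses lies in $u^\perp$. Taking $\xi(X)=1$ and $Y\in u^\perp$, we see that the image of $K_{\xi^2}$ is the plane $\Pi=u\wedge u_{\mathbb C}^\perp\cong V_{\mathbb C}$. By \eqref{eq:pairing}, the form $\langle\cdot,\cdot\rangle$ vanishes on $\Pi$.

\begin{proof}[Proof of (a)]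
Let $m,m'\in u^\perp_{\mathbb C}$ project onto the two null lines of $V_{\mathbb C}$. The forms $m^\flat\otimes m^\flat$, $m'^\flat\otimes m'^\flat$ and $m^\flat\otimes m'^\flat+m'^\flat\otimes m^\flat$ are a basis of the symmetric forms on $V_{\mathbb C}$, with traces $0$, $0$ and $2g(m,m')\neq0$. Hence $A=c\,m^\flat\otimes m^\flat+c'\,m'^\flat\otimes m'^\flat$, and $cc'\neq0$ because $A$ is nondegenerate. Put $x=u\wedge m$ and $y=u\wedge m'$, a basis of $\Pi$. By Lemma~\ref{lem:xi}(d) and \eqref{eq:rankone},
\[
\mathcal W=c\langle x,\cdot\rangle x+c'\langle y,\cdot\rangle y .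
\]
As in Remark~\ref{rem:degenerate}, $x^2=y^2=0$, so each of $x,y$ lies in $\Lambda^+$ or $\Lambda^-$ by Lemma~\ref{lem:split}(d). They do not lie in the same summand, because an isotropic subspace of a three-dimensional nondegenerate space has dimension at most one. Say $x\in\Lambda^+$ and $y\in\Lambda^-$. Then the two terms of $\mathcal W$ are $W^+$ and $W^-$, and Lemma~\ref{lem:ann}(b) gives $\mathfrak k^+=\mathbb Cx$, $\mathfrak k^-=\mathbb Cy$. So the annihilator of $W$ is $\Pi$. It contains every $W(X,Y)$, and it contains every $K_{\xi^2}(X\wedge Y)$, so $\xi^2\in\mathfrak h_W$. By Lemma~\ref{lem:hW}, $\mathfrak h_W$ consists of real elements of the complex line $\mathbb C\,xy$, so $\mathfrak h_W=\mathbb R\xi^2$.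
\end{proof}

\begin{proof}[Proof of (b) when $W^+\neq0\neq W^-$]
Some $h=Q(U,\cdot,\cdot)$ is nonzero and lies in $\mathfrak k^+\otimes\mathfrak k^-$. So $\mathfrak k^\pm\neq0$, and $\mathfrak k^+=\mathbb Cx$, $\mathfrak k^-=\mathbb Cy$ by Lemma~\ref{lem:ann}(a). As above $\mathfrak h_W=\mathbb Rh$, so $Q=\xi\otimes h$ for a real covector $\xi\neq0$. Choose $n$ with $\xi(n)=1$. Total symmetry gives
\[
h(X,Y)=Q(n,X,Y)=Q(X,n,Y)=\xi(X)h(n,Y),
\]
and in particular $h(n,Y)=h(Y,n)=\xi(Y)h(n,n)$. Hence $h=h(n,n)\,\xi^2$ and $\xi^2\in\mathfrak h_W$. Since $\xi^2$ is traceless by Lemma~\ref{lem:hW}, the vector $u$ with $\xi=g(u,\cdot)$ is null. By \eqref{eq:Kxi}, the plane $\Pi$ lies in the annihilator $\mathbb Cx+\mathbb Cy$, so the two are equal. Thus $x,y$ are null, and $x=u\wedge m$, $y=u\wedge m'$ with $m,m'\in u_{\mathbb C}^\perp$ independent modulo $u$. By Lemma~\ref{lem:ann}(a), $\mathcal W=c\langle x,\cdot\rangle x+c'\langle y,\cdot\rangle y$ with $cc'\neq0$, and by \eqref{eq:rankone} and Lemma~\ref{lem:xi}(d), $W=\xi^2\bullet A$ for the nondegenerate form $A=c\,m^\flat\otimes m^\flat+c'\,m'^\flat\otimes m'^\flat$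 on $V_{\mathbb C}$. It is real on $V$, since $A(v,v')=-W(n,v,n,v')$, and traceless by Lemma~\ref{lem:xi}(c). So $W$ is of type~I.
\end{proof}

\begin{proof}[Proof of (b) when exactly one of $W^\pm$ is nonzero]
Say $W^+\neq0=W^-$. Complex conjugation is an antilinear automorphism of the Lie algebra $\mathfrak{so}(E_{\mathbb C})$, so it permutes the simple ideals $\Lambda^\pm$, and it commutes with $\mathcal W$ because $W$ is real. If it interchanged $\Lambda^\pm$, then $W^-$ would be the conjugate of $W^+\ne0$. So it preserves $\Lambda^+$, and therefore $\mathfrak k^+$. As in the previous case $\mathfrak k^+=\mathbb Cx\neq0$, and a complex line preserved by conjugation has a real generator, so we take $x$ real.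

Now $\mathfrak k^-=\Lambda^-$, and $\mathfrak h_W$ may have dimension three; total symmetry of $Q$ has to be used differently. Every $h\in\mathfrak h_W$ has the form $xy$ with $y\in\Lambda^-$, so it commutes with $x$, and $h(xX,Y)=g(xhX,Y)=-h(X,xY)$. Thus $Q(U,xX,Y)=-Q(U,X,xY)$. By total symmetry, moving $x$ from any slot of $Q$ to any other changes the sign, and three moves bring it back:
\[
Q(xX,Y,Z)=-Q(X,xY,Z)=Q(X,Y,xZ)=-Q(xX,Y,Z).
\]
So $Q(xX,\cdot,\cdot)=0$ for all $X$. As $Q\neq0$, the endomorphism $x$ is not invertible, hence $x$ is null and $x^2=0$ by Lemma~\ref{lem:split}(a). By Lemma~\ref{lem:ann}(a) and \eqref{eq:rankone}, $W$ is a nonzero multiple of $\omega_x\otimes\omega_x$, and the factor is real since $W$ and $\omega_x$ are. Rescaling $x$ makes it $\pm1$, so $W$ is of type~II.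
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The tensor $W$ determines the vector $u$ or the form $\omega$ at best up to sign, while Theorems~\ref{thm:vector} and~\ref{thm:twoform} need global parallel fields. A finite cover removes the signs. Recall the holonomy principle: a family of tensors or subspaces, one at each point, that is preserved by all parallel transports is a smooth parallel field; smoothness is seen by transporting along the radial curves of a chart.

\begin{lemma}\label{lem:cover}
Let $\mathcal E_1,\dots,\mathcal E_k$ be vector bundles with connections over $M$. Suppose that each fiber of $\mathcal E_i$ contains a distinguished pair $\{\pm\sigma_i\}$ of nonzero vectors, and that all parallel transports preserve these pairs. Then there is a connected normal covering of $M$, of degree at most $2^k$, on which each $\mathcal E_i$ has a global parallel section with values in $\{\pm\sigma_i\}$.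
\end{lemma}

\begin{proof}
Parallel transport around a loop at a base point multiplies $\sigma_i$ by a sign. The sign is multiplicative in the loop and depends continuously on it, so it defines a homomorphism $\chi_i\colon\pi_1(M)\to\{\pm1\}$. The common kernel of the $\chi_i$ is a normal subgroup of index at most $2^k$. On the corresponding covering, parallel transport of $\sigma_i$ from the base point does not depend on the path, and the holonomy principle applies.
\end{proof}

Let $\nabla W=0\neq W$. Parallel transports are linear isometries that carry $W$ to $W$. So if $W$ is of type~I, or of type~II, at one point, it is so at every point.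

\subsection*{Type I is impossible on a compact manifold}

Let $W$ be of type~I. We first normalize $u$. If $W=\xi^2\bullet A=\tilde\xi^2\bullet\tilde A$ are two representations at a point, then $\mathbb R\xi^2=\mathfrak h_W=\mathbb R\tilde\xi^2$ by Proposition~\ref{prop:algebra}(a), so $\tilde\xi=k\xi$, and $\tilde A=k^{-2}A$ by Lemma~\ref{lem:xi}(b). View $A$ as a self-adjoint endomorphism of $V$. Its determinant is nonzero and scales by $k^{-4}$, so the condition $|\det A|=1$ fixes $u$ up to sign and $A$ uniquely. This is the first use of nondegeneracy; for degenerate $A=\pm m^\flat\otimes m^\flat$ the pairs $(u,m)$ and $(ku,k^{-1}m)$ give the same $W$, and only $u\wedge m$ is normalized.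

By uniqueness, parallel transports preserve $\{\pm u\}$ and $A$. Thus $\mathbb Ru$ and $u^\perp$ are parallel subbundles, $V$ is a bundle with connection over $M$, the endomorphism $A$ is parallel, and parallel transports in $V$ are isometries and so preserve the pair $\{\pm\mu\}$ of metric area forms. Apply Lemma~\ref{lem:cover} to $\{\pm u\}$ and $\{\pm\mu\}$. On a covering of degree at most four, $u$ is a global null parallel field, $V$ is oriented, and $\det A=\pm1$ is constant.

Next we find the full curvature. Since $R(X,Y)\cdot W=0$ and $W(X,Y)\cdot W=0$, the latter by Proposition~\ref{prop:algebra}(a), the decomposition \eqref{eq:decomp} gives $K_P(X\wedge Y)\cdot W=0$. So $P\in\mathfrak h_W$, that is, $P=f\xi^2$ for a function $f$, and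
\[
R=\xi^2\bullet A+g\bullet f\xi^2=\xi^2\bullet(A+f\eta).
\]
By Lemma~\ref{lem:xi}(b), the hypotheses of Theorem~\ref{thm:vector} hold, with $B=A+f\,\mathrm{id}$.

The unknown $f$ drops out of every commutator $[B,q]$. We need a parallel self-adjoint $q$ that does not commute with $A$, and the parallel endomorphisms at hand are $A$ and $J$. Take $q=AJ$. Then $\operatorname{tr}(AJ)=\operatorname{tr}((AJ)^*)=-\operatorname{tr}(JA)$, so $\operatorname{tr}q=0$, and \eqref{eq:CH} gives $AJ+JA=0$. Hence $q^*=-JA=q$, and
\[
[B,q]=A\,AJ-AJ\,A=2A^2J=-2(\det A)J .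
\]
So $\kappa=-2\det A=\mp2$ is a nonzero constant; this is the second use of nondegeneracy. If $M$ is compact, so is the covering, and $\int\kappa\,\mathrm{dvol}=0$ is a contradiction.

\subsection*{Type II is impossible on a compact manifold}

Let $W=\varepsilon\,\omega\otimes\omega$ be of type~II. The sign of $W(X,Y,X,Y)=\varepsilon\,\omega(X,Y)^2$ determines $\varepsilon$, and $\omega\otimes\omega$ determines $\omega$ up to sign. So parallel transports preserve $\varepsilon$ and $\{\pm\omega\}$, and by Lemma~\ref{lem:cover}, on a covering of degree at most two, $\omega$ is a global parallel 2-form as in Theorem~\ref{thm:twoform}. Let $h_1,h_2$ span a totally null complement of $D$. Every term of $(g\bullet P)(h_1,h_2,h_1,h_2)$ has a factor $g(h_i,h_j)=0$. Hence $R(h_1,h_2,h_1,h_2)=W(h_1,h_2,h_1,h_2)=\varepsilon\,\omega(h_1,h_2)^2$, and $c=\varepsilon$ is a nonzero constant. If $M$ is compact, this contradicts $\int c\,\mathrm{dvol}=0$ on the covering.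

\subsection*{Conclusion}

Let $M$ be compact with $\nabla W=0\neq W$. We have shown that $W$ is of neither type at any point. If $\nabla R\neq0$ at some point, then $Q=\nabla P$ at that point satisfies the hypotheses of Proposition~\ref{prop:algebra}(b), by Lemma~\ref{lem:codazzi}, and $W$ would be of type~I or~II. So $\nabla R=0$ on $M$. An ECS manifold has $\nabla W=0\neq W$ and $\nabla R\neq0$ somewhere, so it cannot be compact. This proves Theorem~\ref{thm:main}.

\begin{remark}
Compactness was used only in Stokes' theorem. Without it the proof shows that on every four-dimensional ECS manifold the volume density is $d\Phi$ for a twisted (odd) 3-form $\Phi$. Indeed, dividing \eqref{eq:primitiveI} or \eqref{eq:primitiveII} by the constant gives, on a finite normal covering with deck group $G$, a metric volume form $\Omega=d\hat\Phi$. Each $\sigma\in G$ is an isometry, so $\sigma^*\Omega=\operatorname{sgn}(\sigma)\Omega$ for a homomorphism $\operatorname{sgn}\colon G\to\{\pm1\}$. The average $\bar\Phi=|G|^{-1}\sum_{\sigma}\operatorname{sgn}(\sigma)\,\sigma^*\hat\Phi$ satisfies $d\bar\Phi=\Omega$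 and $\tau^*\bar\Phi=\operatorname{sgn}(\tau)\bar\Phi$ for $\tau\in G$. A form on the oriented covering that transforms in this way is a twisted form on $M$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{DT} Andrzej Derdzinski and Ivo Terek, \emph{The metric structure of compact rank-one ECS manifolds}, arXiv:2304.10388 (2023).

\end{thebibliography}
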